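# Subdivisions of $K_6$ in double-critical 6-chromatic graphs

All graphs are finite, simple and undirected, except for one auxiliary multigraph that will be announced.

## Five colors: a subdivision of $K_5$ inside the neighborhood of a vertex

**Definition (double-critical).** A connected $k$-chromatic graph $G$ is *double-critical* if for every edge $uv$ of $G$ the graph $G-u-v$ is $(k-2)$-colorable.

Deleting two vertices can lower the chromatic number by at most $2$. Double-criticality asks that deleting the two ends of any edge achieves this. The complete graph $K_k$ is double-critical, since $K_k-u-v=K_{k-2}$. The wheel with a hub and a rim of five vertices is 4-chromatic but not double-critical: if $uv$ is a rim edge, the hub and the three remaining rim vertices contain a triangle, so two colors are not enough.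

**Definition (subdivision).** A *subdivision of $K_n$*, written $TK_n$, is a graph obtained from $K_n$ by replacing its edges with internally vertex-disjoint paths. The original $n$ vertices are its *branch vertices*. A graph *contains* a $TK_n$ if some subgraph of it is a $TK_n$, and is *$TK_n$-free* otherwise.

A $TK_3$ is a cycle. The wheel above contains a $TK_4$: the hub and three rim vertices are the branch vertices, and the rim supplies the three paths between the latter. A subdivision is more than a minor. Contracting the five spokes of the Petersen graph gives $K_5$, so $K_5$ is a minor of it. But a branch vertex of a $TK_5$ has degree $4$, and the Petersen graph has maximum degree $3$, so it contains no $TK_5$.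

The question of the talk is this: *does every double-critical 6-chromatic graph contain a subdivision of $K_6$?* It is taken from Anders Sune Pedersen, "Complete and almost complete minors in double-critical 8-chromatic graphs", arXiv:1007.5400 (2010). By a theorem of Kawarabayashi, Pedersen and Toft, such graphs contain a $K_6$ minor. We will not use that.

We begin with fewer colors. The first observation turns coloring into counting triangles.

**Lemma A.** Let $k\ge 3$ and let $G$ be a double-critical $k$-chromatic graph. Then every edge of $G$ lies in at least $k-2$ triangles.

*Proof.* Let $xy$ be an edge, and let $A_1,\dots,A_{k-2}$ be the classes of a $(k-2)$-coloring of $G-x-y$. Suppose some $A_i$ contains no common neighbor of $x$ and $y$. Then $\{y\}\cup(A_i\cap N(x))$ is independent, because no vertex of $A_i\cap N(x)$ is adjacent to $y$. Also $\{x\}\cup(A_i\setminus N(x))$ is independent. These two sets and the other $k-3$ classes form a $(k-1)$-coloring of $G$, a contradiction. So each of the $k-2$ disjoint classes contains a common neighbor of $x$ and $y$. $\square$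

Suppose every edge of $G$ lies in at least $d$ triangles, and let $x$ be a vertex with a neighbor. A vertex $y\in N(x)$ has at least $d$ common neighbors with $x$. Hence the induced graph $G[N(x)]$ has minimum degree at least $d$.

For four colors, $d=2$. Then $G[N(x)]$ has minimum degree at least $2$ and contains a cycle. This cycle, with $x$ joined to three of its vertices, is a $TK_4$.

For five colors, $d=3$. If we knew that minimum degree $3$ forces a $TK_4$, we would find one in $G[N(x)]$; joining $x$ to its four branch vertices gives a $TK_5$. So we need a theorem of Dirac. I prove it in a slightly stronger form, which the induction needs and which we will use again.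

**Lemma B (Dirac).** Let $G$ be a graph on $n\ge 4$ vertices in which the vertices of degree at most $2$ are pairwise adjacent (possibly there are none, or only one). Then $G$ contains a $TK_4$. Equivalently, a $TK_4$-free graph on at least $4$ vertices has two nonadjacent vertices of degree at most $2$. In particular, every nonempty graph of minimum degree at least $3$ contains a $TK_4$.

*Proof.* Induction on $n$. Let $K$ be the set of vertices of degree at most $2$. It is a clique of vertices of degree at most $2$, so $|K|\le 3$.

Let $n=4$. Every vertex outside $K$ has degree $3$, so it is adjacent to all others.

- If $|K|\le1$, at least three vertices have degree $3$, so all edges are present and $G=K_4$.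
- If $|K|=2$, the two vertices of $K$ are adjacent to each other and to the two vertices outside, so they have degree $3$, a contradiction.
- If $|K|=3$, then $K$ is a triangle whose vertices have degree exactly $2$, so the fourth vertex is isolated. It has degree at most $2$ but is not in $K$, a contradiction.

Let $n\ge5$.

*Some $v$ has degree at most $1$.* Every other vertex of $K$ is adjacent to $v$, and only a neighbor of $v$ loses degree when $v$ is deleted. So all vertices of degree at most $2$ in $G-v$ lie in $N(v)$, which has at most one element. Apply induction to $G-v$.

*Some $v$ has degree $2$, with adjacent neighbors $a,b$.* By the same reasoning, all vertices of degree at most $2$ in $G-v$ lie in the clique $\{a,b\}$. Apply induction to $G-v$.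

*Some $v$ has degree $2$, with nonadjacent neighbors $a,b$.* In $G-v+ab$ all degrees are as they were in $G$, since $a$ and $b$ each lose one edge and gain one. The vertices of degree at most $2$ form the clique $K\setminus\{v\}$. By induction there is a $TK_4$. If it uses $ab$, replace $ab$ by the path $avb$.

*Otherwise the minimum degree is at least $3$.* Suppose first that some edge $xy$ lies in at most one triangle. Contract it to a vertex $w$, keeping the graph simple. Each of $x,y$ has at least two further neighbors, and at most one is shared, so $w$ has degree at least $2+2-1=3$. Only a common neighbor of $x$ and $y$ loses degree, so at most one vertex of $G/xy$ has degree at most $2$. By induction $G/xy$ contains a $TK_4$, say $F$, and we lift it to $G$. If $w\notin V(F)$, it lies in $G$. Otherwise $w$ has degree $2$ or $3$ in $F$, and each edge $wt$ of $F$ comes from an edge $xt$ or $yt$ of $G$; choose one for each. If all chosen edges are at the same vertex, $x$ or $y$, let that vertex play the part of $w$. If not, one of them, say $y$, has exactly one chosen edge $yt$. Let $x$ play the part of $w$ and replace $wt$ by the path $xyt$. In each case we get a $TK_4$ in $G$.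

Suppose finally that every edge lies in at least two triangles. Then for any $x$ the nonempty graph $G[N(x)]$ has minimum degree at least $2$ and contains a cycle, which with $x$ gives a $TK_4$.

For the last sentence of the lemma, note that minimum degree at least $3$ implies $n\ge4$, and then no vertex has degree at most $2$. $\square$

So a graph with an edge, all of whose edges lie in at least three triangles, contains a $TK_5$. By Lemma A, every double-critical 5-chromatic graph contains a $TK_5$.

## Six colors: neighborhoods can be octahedra

With six colors, every edge lies in at least four triangles and $G[N(x)]$ has minimum degree at least $4$. To repeat the argument we would want a $TK_5$ in $G[N(x)]$. But minimum degree $4$ does not force a $TK_5$. The octahedron $K_{2,2,2}$ is 4-regular and planar, and a planar graph contains no $TK_5$.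

This really occurs as a neighborhood. Let $G=K_{2,2,2,2}$ with nonadjacent pairs $aa',bb',cc',dd'$. The ends of any edge have $8-4=4$ common neighbors, so each edge lies in exactly four triangles, while *every* neighborhood is an octahedron. Nevertheless $G$ contains a $TK_6$. Take branch vertices $a,a',b,b',c,d$. The only nonadjacent pairs among them are $aa'$ and $bb'$, and the paths $ac'a'$ and $bd'b'$ serve them.

Look at this example from the vertex $a$. Its neighborhood is the octahedron on $b,b',c,c',d,d'$.

**Definition ($TK_5^-$).** $K_5^-$ is $K_5$ minus an edge, and a $TK_5^-$ is any subdivision of it. The two nonadjacent vertices of $K_5^-$ give the *nonadjacent branch vertices* of the $TK_5^-$.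

The octahedron contains a $TK_5^-$: the branch vertices are $b,b',c,c',d$, the pair $bb'$ is served by $bd'b'$, and $c,c'$ are the nonadjacent branch vertices. The missing path $c\,a'\,c'$ exists in $G$, outside $N(a)$, through the vertex $a'$. It makes a $TK_5$ with all branch vertices in $N(a)$, and $a$ completes a $TK_6$.

This suggests a plan. First, show that minimum degree $4$ forces a $TK_5^-$ (true, as we will see). Second, take a $TK_5^-$ in $G[N(x)]$ with nonadjacent branch vertices $u,v$ and join $u$ to $v$ through a component of $G-N[x]$, where $N[x]=N(x)\cup\{x\}$. The second part stops at a definite point: *nothing says that $u$ and $v$ have neighbors in a common component of $G-N[x]$.*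

Here is an instance. Take two copies of $K_{2,2,2,2}$ sharing one vertex $s$. Every edge lies in at least four triangles. Let $x$ be a neighbor of $s$ in the first copy. The largest component of $G-N[x]$ is $C=(\text{second copy})-s$, and its only neighbor in $N(x)$ is $s$. No path through $C$ can join two vertices of $N(x)$.

Choose $x$ more carefully in the same graph. Let $x$ be the vertex of the first copy not adjacent to $s$. Now $G-N[x]$ is the whole second copy, and its neighbors form the entire octahedron $N(x)$. The improved choice has the *larger component*. We will choose $x$ so that a component of $G-N[x]$ is as large as possible. We will also look for our subgraphs in the set of neighbors of that component, and not in all of $N(x)$.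

Here are the results.

**Theorem 1.** Every graph with at least one edge in which every edge lies in at least four triangles contains a subdivision of $K_6$.

**Theorem 2.** Every double-critical 6-chromatic graph contains a subdivision of $K_6$.

**Theorem 3.** (i) "Four" cannot be replaced by "three" in Theorem 1, even for arbitrarily large graphs. (ii) Let $S(k)$ be the statement "every graph with an edge in which every edge lies in at least $k-2$ triangles contains a $TK_k$". Then $S(k)$ holds for $3\le k\le6$ and fails for every $k\ge8$.

The statement $S(7)$ is not decided here.

*Proof of Theorem 2 from Theorem 1.* A double-critical 6-chromatic graph has an edge, and by Lemma A with $k=6$ each of its edges lies in at least four triangles. Apply Theorem 1. $\square$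

## Proof of Theorem 1: a largest component and a complete join

The proof uses Lemma B and the following statement, which is proved in the next section.

**Lemma C** (Pelikán 1968). Every nonempty graph $H$ with minimum degree at least $4$ contains a $TK_5^-$.

Write $\delta$ for minimum degree, and $N(X)$ for the set of vertices outside $X$ with a neighbor in $X$.

**Step 1: a minimal counterexample.** *This step makes sure that there is a vertex $x$ with something outside $N[x]$.* Suppose Theorem 1 is false, and let $G$ be a counterexample with $|V(G)|$ minimum. Then $G$ is connected, since otherwise a component containing an edge is a smaller counterexample. An edge in four triangles gives at least six vertices. If $G$ were complete it would contain $K_6$. So $G$ is not complete, and some vertex $x$ has $N[x]\ne V(G)$.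

**Step 2: the choice of $x$ and $C$.** *This step splits $G$ into three parts.* Among all vertices $x$ with $N[x]\neq V(G)$ and all components $C$ of $G-N[x]$, choose $(x,C)$ with $|C|$ maximum. (We write $C$ also for its vertex set.) Put
$$S=N(C),\qquad R=V(G)\setminus(C\cup S).$$
A vertex of $S$ is not in another component of $G-N[x]$, and it is not $x$, because $C$ contains no neighbor of $x$. So $S\subseteq N(x)$, and $x\in R$. By definition of $S$ there are no edges between $C$ and $R$. Since $G$ is connected and $x\notin C$, we have $S\neq\emptyset$.

**Step 3: every vertex of $R$ is adjacent to every vertex of $S$.** *This is what maximality buys: all of $R$ sees $S$ as $x$ does.* Let $r\in R$. Since $r$ has no neighbor in $C$ and is not in $C$, the connected set $C$ lies in $G-N[r]$. Suppose some $s\in S$ is not adjacent to $r$. Then $s\notin N[r]$, and $C\cup\{s\}$ is connected because $s$ has a neighbor in $C$. So $C\cup\{s\}$ lies in a component of $G-N[r]$ larger than $C$, contradicting the choice of $(x,C)$.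

**Step 4: the degrees in $R$ and $S$ add up.** *This step converts the triangle condition into a trade-off between two minimum degrees.* Let $\alpha=\delta(G[R])$ and $\beta=\delta(G[S])$. Take $r\in R$ and $s\in S$; they are adjacent. As $N(r)\subseteq R\cup S$, their common neighbors lie in $R\cup S$. By Step 3, the common neighbors in $R$ are exactly the neighbors of $r$ in $R$, and those in $S$ are exactly the neighbors of $s$ in $S$. Choosing $r$ and $s$ of minimum degree in $G[R]$ and $G[S]$ gives
$$\alpha+\beta\ge 4. \tag{1}$$

In $K_{2,2,2,2}$ with $x=a$, we get $C=\{a'\}$, $S$ is the octahedron and $R=\{a\}$, so $\alpha=0$ and $\beta=4$.

**Step 5: a $TK_6$ for each value of $\alpha$.** *This step distributes the six branch vertices between $R$ and $S$, using the complete join.*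

- $\alpha=0$. By (1), $\beta\ge4$, and by Lemma C the graph $G[S]$ contains a $TK_5^-$ with nonadjacent branch vertices $u,v$. Both have neighbors in the connected set $C$, so there is a $u$–$v$ path with nonempty interior in $C$. This gives a $TK_5$ in $G[S\cup C]$ with all branch vertices in $S$. The vertex $x\in R$ is adjacent to all of $S$, and adding it gives a $TK_6$.
- $\alpha=1$. Then $\beta\ge3$, so $G[S]$ contains a $TK_4$ by Lemma B, and $G[R]$ contains an edge. The four branch vertices in $S$ and the two ends of the edge, with the eight $R$–$S$ edges between them, give a $TK_6$.
- $\alpha=2$. Then $\beta\ge2$, so $G[R]$ and $G[S]$ both contain cycles. Three vertices on each, with the nine $R$–$S$ edges between them, give a $TK_6$.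
- $\alpha=3$. Then $\beta\ge1$. Now $G[R]$ contains a $TK_4$ by Lemma B and $G[S]$ contains an edge, and again we get a $TK_6$.
- $\alpha\ge4$ and $|S|\ge2$. Take distinct $s,s'\in S$. By Lemma C, $G[R]$ contains a $TK_5^-$ with nonadjacent branch vertices $u,v$. The path $us'v$ completes it to a $TK_5$, and $s$ is adjacent to all five branch vertices. This gives a $TK_6$.
- $\alpha\ge4$ and $|S|=1$, say $S=\{s\}$. Let $G_0=G[R\cup\{s\}]$. It contains the edge $xs$, and it has fewer vertices than $G$ because $C\ne\emptyset$. Every edge of $G_0$ has an end $r\in R$, and the third vertex of any triangle of $G$ on that edge lies in $N(r)\subseteq R\cup S$. So every edge of $G_0$ lies in at least four triangles of $G_0$. By minimality of $G$, $G_0$ contains a $TK_6$.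

In every case $G$ contains a $TK_6$, a contradiction. Theorem 1 is proved, up to Lemma C. $\square$

The last case describes a decomposition that exists. In two copies of $K_6$ sharing a vertex $s$, any admissible $x$ is different from $s$. Then $C$ is the other copy minus $s$, $S=\{s\}$, $R$ is a $K_5$, $\alpha=4$, and $G_0=K_6$.

## Minimum degree four forces a $TK_5^-$

We now prove Lemma C. The natural first attempt is to delete a vertex $v$. Then $\delta(H-v)\ge3$, so $H-v$ contains a $TK_4$ by Lemma B. If three of its branch vertices were neighbors of $v$, we would be done, with $v$ as the fifth branch vertex. But Lemma B gives no control over where the $TK_4$ lies. Let two octahedra share a single vertex $s$, and let $v\ne s$ lie in the first. The second octahedron contains a $TK_4$ (a vertex and the 4-cycle of its neighbors form a wheel), and the only neighbor of $v$ that it can meet is $s$.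

The remedy is to replace $v$ by a connected set $D$ as large as possible subject to $H-D$ containing a $TK_4$. Then *every* $TK_4$ of $H-D$ is forced to contain every attachment vertex of $D$. The rest of the proof uses this rigidity to find a $TK_4$ that has three attachment vertices as branch vertices.

We need one counting fact and some textbook terms.

**Lemma D.** A $TK_4$-free graph on $k\ge2$ vertices has at most $2k-3$ edges.

*Proof.* For $k=2,3$ the complete graph has $1$ and $3$ edges. For $k\ge4$, delete a vertex of degree at most $2$, which exists by Lemma B. By induction there are at most $2(k-1)-3+2=2k-3$ edges. $\square$

**Definition (blocks).** A *cutvertex* of a connected graph is a vertex whose deletion disconnects it. A connected graph with at least three vertices and no cutvertex is *2-connected*; deleting any one vertex leaves it connected, and any two of its vertices lie on a common cycle. A *block* of a connected graph with at least two vertices is a maximal connected subgraph without a cutvertex of its own. A block is a single edge or 2-connected, and two blocks share at most one vertex, which is a cutvertex of the graph. An *end block* is a block containing exactly one cutvertex of the graph.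

A connected graph with a cutvertex has at least two end blocks, and deleting from it all vertices of some end blocks other than their cutvertices leaves it connected. For two triangles sharing a vertex, both triangles are end blocks and the shared vertex is the cutvertex of each.

**Definition (suppressing).** To *suppress* a vertex of degree $2$ is to delete it and join its two neighbors by a new edge.

Suppressing may create parallel edges. In $K_{2,3}$, suppressing the three vertices of degree $2$ leaves two vertices joined by three edges.

*Proof of Lemma C.* We may assume that $H$ is connected, since a component of $H$ also has minimum degree at least $4$.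

**Step 1: the largest deleted set.** *This step sets up $D$ and records what maximality gives.* For any vertex $v$, the graph $H-v$ contains a $TK_4$. So there is a nonempty set $D\subset V(H)$ with $H[D]$ connected such that $H-D$ contains a $TK_4$. Choose such a $D$ with $|D|$ maximum. Put $J=H-D$, and let $N$ be the set of vertices of $J$ with a neighbor in $D$. Since $H$ is connected, $N\neq\emptyset$. Then
$$\text{every } TK_4 \text{ in } J \text{ contains all of } N. \tag{2}$$
Indeed, if a $TK_4$ missed $z\in N$, then $D\cup\{z\}$ would be connected and its complement would still contain that $TK_4$, contradicting maximality. Moreover, a vertex of $J$ outside $N$ has all its neighbors in $J$, so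
$$\text{every vertex of } V(J)\setminus N \text{ has degree at least } 4 \text{ in } J. \tag{3}$$

**Step 2: what is enough.** *This step fixes the target.* We claim:
$$\text{it suffices to find a } TK_4 \text{ in } J \text{ with three branch vertices in } N. \tag{4}$$
Let $a,b,c\in N$ be three branch vertices of a $TK_4$ in $J$, with neighbors $a',b',c'\in D$, not necessarily distinct. Take a minimal subtree of $H[D]$ containing $a',b',c'$ and add the edges $aa',bb',cc'$. The result is a tree. Every leaf of the subtree is one of $a',b',c'$, and such a vertex gains an edge; if the subtree is a single vertex, it gains three. So the leaves of the new tree are exactly $a,b,c$. A tree with exactly three leaves has one vertex of degree $3$, and all its other non-leaves have degree $2$. It is thus a subdivided $K_{1,3}$ whose center lies in $D$, and it meets $J$ only in $a,b,c$. Together with the $TK_4$ it forms a $TK_5^-$, whose nonadjacent branch vertices are the center and the fourth branch vertex of the $TK_4$.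

**Step 3: suppressing vertices of degree 2.** *Lemma B works with degrees at least $3$, so we remove the degree-2 vertices of $J$ and check that the result is still a simple graph.* Fix a $TK_4$ $F\subseteq J$. By (2), $N\subseteq V(F)$, so every vertex of $N$ has degree at least $2$ in $J$. With (3), $\delta(J)\ge2$, and every vertex of degree $2$ in $J$ lies in $N$. Hence such a vertex lies in $F$, and both its edges belong to $F$; it is not a branch vertex of $F$.

No component of $J$ is a cycle. Such a component would consist of vertices of $N\subseteq V(F)$, so it would contain all of the connected graph $F$, which is impossible.

Let $V^*$ be the set of vertices of degree at least $3$ in $J$. It contains the branch vertices of $F$, so $|V^*|\ge4$. Let $J^*$ be the multigraph on $V^*$ obtained by suppressing all vertices of degree $2$. Its edges correspond to *threads* of $J$: paths between vertices of $V^*$, or cycles through one vertex of $V^*$, whose interior vertices have degree $2$ in $J$ and so lie in $N$. Since no component of $J$ is a cycle, every edge of $J$ lies in exactly one thread. If a thread has interior vertices, each of its edges is incident with one of them, so the whole thread lies in $F$.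

*$J^*$ has no loops.* Every cycle of $F$ corresponds to a cycle of $K_4$, so it contains at least three branch vertices of $F$. A loop would be a thread that is a cycle. It has interior vertices, so it is a cycle of $F$, but it has at most one vertex of degree at least $3$. This is impossible.

*$J^*$ has no parallel edges.* Suppose $Q_1,Q_2$ are two threads with the same ends $a,b$. As $J$ is simple, at least one of them, say $Q_1$, has interior vertices, so $Q_1\subseteq F$. If $Q_2\subseteq F$ (in particular if $Q_2$ has interior vertices), then $F$ contains the cycle $Q_1\cup Q_2$ with at most two branch vertices, which is impossible. Otherwise $Q_2$ is an edge $ab\notin E(F)$. The interior vertices of $Q_1$ are not branch vertices, so $Q_1$ lies within one of the six paths of $F$. Replacing $Q_1$ in $F$ by $ab$ gives a $TK_4$ of $J$ that misses the interior vertices of $Q_1$, which are in $N$. This contradicts (2).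

So $J^*$ is a simple graph with at least four vertices, and $\deg_{J^*}(v)=\deg_J(v)\ge3$ for all $v\in V^*$.

**Step 4: the rigidity passes to $J^*$.** *We translate (2) and check that some attachment vertices survive the suppression.* Put $N^*=N\cap V^*$. By (3), vertices of $V^*\setminus N^*$ have degree at least $4$ in $J^*$. Replacing edges by threads turns a $TK_4$ of $J^*$ into a $TK_4$ of $J$ with the same branch vertices and the same vertices in $V^*$. So by (2),
$$\text{every } TK_4 \text{ in } J^* \text{ contains all of } N^*. \tag{5}$$

Also $N^*\ne\emptyset$. Otherwise the nonempty set $N$ consists of vertices of degree $2$ in $J$, so some edge $e$ of $J^*$ corresponds to a thread with interior vertices in $N$. All degrees in $J^*$ are at least $4$, so $\delta(J^*-e)\ge3$ and $J^*-e$ contains a $TK_4$. The corresponding $TK_4$ of $J$ misses the interior vertices of that thread, contradicting (2).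

**Step 5: deleting one attachment vertex.** *This produces a $TK_4$-free graph whose low-degree vertices we know.* Fix $z\in N^*$ and let $J'=J^*-z$. By (5), $J'$ is $TK_4$-free. Also $\delta(J')\ge2$. Let $L$ be the set of vertices of degree $2$ in $J'$. A vertex of $L$ has degree at least $3$ in $J^*$ and loses at most one edge, so it is adjacent to $z$ and has degree exactly $3$ in $J^*$. Vertices outside $N^*$ have degree at least $4$. Hence
$$L\subseteq N^*,\quad\text{and every vertex of } L \text{ is adjacent to } z. \tag{6}$$

**Step 6: $J'$ is connected.** *Two components would let a $TK_4$ avoid an attachment vertex.* Let $K$ be the vertex set of a component of $J'$. Then $|K|\ge3$ as $\delta(J')\ge2$. In $J^*[K\cup\{z\}]$ every vertex of $K$ keeps its full degree from $J^*$, at least $3$. So only $z$ can have degree at most $2$, and Lemma B gives a $TK_4$ in $J^*[K\cup\{z\}]$. Suppose there is another component. It is $TK_4$-free, so by Lemma B its minimum degree is not at least $3$. It thus contains a vertex of degree $2$, that is, a vertex of $L\subseteq N^*$, and this vertex is missed by the $TK_4$ just found. This contradicts (5).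

**Step 7: $J'$ is 2-connected.** *We need a cycle through two vertices of $L$, so we exclude cutvertices. With two end blocks, a $TK_4$ can be built on one of them with a single path through the other, and an edge count shows that this path can avoid an attachment vertex.* Suppose $J'$ has a cutvertex. Then it has two end blocks $E_1\neq E_2$, with cutvertices $c_1,c_2$ (possibly equal). We write $E_i$ also for the vertex set. As $\delta(J')\ge2$, no end block is a single edge, so each $E_i$ is 2-connected with at least three vertices. Vertices of $E_i-c_i$ have all their $J'$-neighbors in $E_i$.

*Each $E_i-c_i$ contains a vertex of $L$.* If $E_i$ is a triangle, its two vertices other than $c_i$ have degree $2$. Otherwise $|E_i|\ge4$ and $E_i$ is $TK_4$-free. Lemma B gives two nonadjacent vertices of degree at most $2$ in $E_i$, and one of them is not $c_i$. Its degree in $J'$ is $2$.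

*A $TK_4$ on $E_1$.* The graph $J^*[E_1\cup\{z\}]+zc_1$ has at least four vertices. (If $zc_1$ is already an edge, nothing is added.) Vertices of $E_1-c_1$ have all their $J^*$-neighbors in it, so their degree is at least $3$. The vertex $c_1$ has at least two neighbors in $E_1$ and is adjacent to $z$. So only $z$ can have degree at most $2$, and Lemma B gives a $TK_4$.

*The detour $Q$.* Let $Q$ be any path that consists of

- a $c_1$–$c_2$ path in $J'-(E_1-c_1)-(E_2-c_2)$,
- a path in $E_2$ from $c_2$ to a vertex $w\in N(z)\cap(E_2-c_2)$, and
- the edge $wz$.

The first part exists because deleting the non-cutvertices of end blocks leaves $J'$ connected; it is a single vertex if $c_1=c_2$. A vertex $w$ exists because $E_2-c_2$ contains a vertex of $L$, which is adjacent to $z$ by (6). The first two parts meet only in $c_2$, and $Q$ meets $E_1\cup\{z\}$ only in its ends $c_1$ and $z$. If our $TK_4$ uses $zc_1$ and $zc_1$ is not an edge of $J^*$, replace this edge by $Q$. In all cases we obtain a $TK_4$ of $J^*$ contained in $J^*[E_1\cup\{z\}]\cup Q$. No vertex of $E_2-c_2$ lies in $E_1\cup\{z\}$. So by (5),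
$$N^*\cap(E_2-c_2)\subseteq V(Q)\quad\text{for every such } Q. \tag{7}$$

*Counting edges in $E_2$.* Let $n\in L\cap(E_2-c_2)$; so $n\in N^*$ and $n$ is adjacent to $z$. Suppose $z$ has a neighbor $w\ne n$ in $E_2-c_2$. Since $E_2-n$ is connected, there is a path in it from $c_2$ to $w$, and the resulting $Q$ avoids $n$, contradicting (7). Suppose there is $n'\in N^*\cap(E_2-c_2)$ with $n'\ne n$. Since $E_2-n'$ is connected, we may take $w=n$ and let the $E_2$-part of $Q$ run in $E_2-n'$. Then $Q$ avoids $n'$, contradicting (7). So every vertex of $E_2$ other than $c_2$ and $n$ is outside $N^*$ and not adjacent to $z$. Its degree in $J^*$ is at least $4$, and all its $J^*$-neighbors lie in $E_2$. With $k=|E_2|\ge3$, and with $c_2$ and $n$ having degree at least $2$ in $E_2$, the block $E_2$ has at least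
$$\tfrac12\bigl(4(k-2)+2+2\bigr)=2k-2$$
edges. As $E_2$ is $TK_4$-free, this contradicts Lemma D.

**Step 8: the $TK_4$ with three branch vertices in $N$.** *We reach the target (4), with $z$ and two vertices of $L$ as branch vertices.* The graph $J'$ is 2-connected and $TK_4$-free. Then $|L|\ge2$: if $J'$ has three vertices it is a triangle, and otherwise Lemma B gives two vertices of degree at most $2$, hence exactly $2$. Let $n_1,n_2\in L$ be distinct, and let $\Theta$ be a cycle of $J'$ through both. By (6), $z$ is adjacent to $n_1$ and $n_2$. Since $\deg_{J^*}(z)\ge3$, $z$ has another neighbor $p\in V(J')\setminus\{n_1,n_2\}$. Take a path in the connected graph $J'$ from $p$ to its first vertex $y$ on $\Theta$, with $y=p$ if $p$ lies on $\Theta$.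

We claim $y\notin\{n_1,n_2\}$. If $p$ lies on $\Theta$, then $y=p$ and this is clear. Otherwise the last edge of the path is not in $\Theta$, while both edges of $J'$ at $n_i$ belong to $\Theta$ because $n_i$ has degree $2$ in $J'$.

Now $\Theta$ is divided by $n_1,n_2,y$ into three paths. The edges $zn_1$ and $zn_2$, and the path that goes from $z$ to $p$ and on to $y$, join $z$ to these three vertices. So we have a $TK_4$ in $J^*$ with branch vertices $z,n_1,n_2,y$, and $z,n_1,n_2\in N$. The corresponding $TK_4$ in $J$ has the same branch vertices, and (4) gives a $TK_5^-$ in $H$. $\square$

It is worth running the proof once on the octahedron with nonadjacent pairs $bb',cc',dd'$. Take $D=\{b\}$. Then $J$ is the wheel with hub $b'$ and rim $c\,d\,c'\,d'$, and $N$ is the rim. This $D$ is maximal: a larger connected set contains, up to symmetry, two adjacent vertices, and deleting those leaves $K_4$ minus an edge, which contains no $TK_4$. There are no vertices of degree $2$, so $J^*=J$ and $N^*=N$. With $z=c$, the graph $J'$ has vertices $b',d,c',d'$ and only the edge $dd'$ is missing, so $L=\{d,d'\}$. The cycle $\Theta$ is $b'\,d\,c'\,d'$, the third neighbor of $z$ is $p=b'=y$, and we obtain the $TK_4$ with branch vertices $c,d,d',b'$ and path $d\,c'\,d'$. Adding $b$, which is adjacent to $c,d,d'$,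 gives a $TK_5^-$ with nonadjacent branch vertices $b,b'$.

Lemma C is proved, and with it Theorems 1 and 2.

## Three triangles per edge, and the graph $K_{2,2,2,2,2}$

It remains to prove Theorem 3. The *join* of two graphs consists of disjoint copies of both and all edges between them.

*Proof of Theorem 3 (i).* *We want large graphs with every edge in at least three triangles and no $TK_6$; a planar graph plus one vertex will do.* Let $T$ be a planar triangulation with at least four vertices; starting from $K_4$ and repeatedly placing a new vertex in a face, joined to its three corners, we get arbitrarily large ones. Let $G$ be the join of $T$ and a single vertex $w$. An edge of $T$ lies in at least two triangles of $T$, namely the two faces at it, and forms a further triangle with $w$, so it lies in at least three triangles of $G$. An edge $wv$ lies in $\deg_T(v)\ge3$ triangles.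

Deleting one vertex from a $TK_6$ leaves a graph that contains a $TK_5$. This is clear if the vertex is a branch vertex. If it is an interior vertex of the path between branch vertices $a$ and $b$, then the other five branch vertices besides $a$, with the paths between them, are untouched and form a $TK_5$. So if $G$ contained a $TK_6$, then $G-w=T$ would contain a $TK_5$, which is impossible for a planar graph. The smallest example, $T=K_4$, is $G=K_5$. $\square$

*Proof of Theorem 3 (ii).* *For $3\le k\le 6$ we collect what has been proved.* $S(3)$ holds because an edge lying in a triangle gives a $TK_3$. For $k=4,5$ let $x$ be a non-isolated vertex. Then $G[N(x)]$ has minimum degree at least $k-2$, so it contains a cycle if $k=4$, and a $TK_4$ by Lemma B if $k=5$. Adding $x$ gives a $TK_k$, as in the first section. $S(6)$ is Theorem 1.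

*For $k\ge8$ we give a graph with too few vertices to repair its nonadjacent pairs.* Let $G_k$ be the join of the complete 5-partite graph $K_{2,2,2,2,2}$ and $K_{k-8}$; for $k=8$ it is $K_{2,2,2,2,2}$ itself. It has $10+(k-8)=k+2$ vertices. We count the triangles on each kind of edge:

- An edge inside $K_{2,2,2,2,2}$ lies in $6+(k-8)=k-2$ triangles.
- An edge between the two parts lies in $8+(k-9)=k-1$ triangles.
- An edge inside $K_{k-8}$ lies in $10+(k-10)=k$ triangles.

So every edge lies in at least $k-2$ triangles. Suppose $G_k$ contains a $TK_k$. Its $k$ branch vertices miss only two of the $k+2$ vertices. The five nonadjacent pairs are disjoint, so at least three of them consist of two branch vertices. For each of these three pairs, the path of the $TK_k$ between its two vertices needs an interior vertex that is not a branch vertex, and these interior vertices are pairwise distinct. Only two vertices are available, a contradiction. So $S(k)$ fails for every $k\ge8$. $\square$
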